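# Removing the co-degree from a bound on 3-cuts: a counterexample to $m/\sqrt\Delta$, and a proof up to logarithms

## 1. Multigraphs, 3-cuts and the surplus

**Definition (3-multigraph).** A *3-multigraph* $H$ is a 3-uniform hypergraph in which edges may be repeated. Each edge is a set of three distinct vertices, and $e(H)$ is the number of edges counted with multiplicity.

*Example.* The $k$-fold edge has vertices $a,b,c$ and the triple $\{a,b,c\}$ with multiplicity $k$, so $e=k$. The complete hypergraph $K_n^{(3)}$ has every triple of an $n$-set once.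

**Definition (3-cut).** A *3-cut* of $H$ is a partition of $V(H)$ into three parts, together with all edges that have exactly one vertex in each part. We write $\mathrm{mc}_3(H)$ for the largest number of edges, with multiplicity, in a 3-cut.

*Example.* In $K_4^{(3)}$ a partition with parts of sizes $2,1,1$ cuts $2\cdot1\cdot1=2$ edges, and any other size pattern has an empty part and cuts none. So $\mathrm{mc}_3(K_4^{(3)})=2$.

If every vertex chooses its part uniformly at random, a given edge is cut with probability $3!/27=2/9$. So some 3-cut always contains at least $\frac29e(H)$ edges, and what is gained beyond this average gets a name.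

**Definition (3-surplus).** 
$$\mathrm{surp}_3(H)=\mathrm{mc}_3(H)-\tfrac29e(H)\ \ge 0 .$$

*Example.* For the $k$-fold edge, $\mathrm{surp}_3=k-\frac29k=\frac79k$. For $K_4^{(3)}$ it is $2-\frac89=\frac{10}9$.

**Definition (induced subhypergraph, degree, co-degree).** For $S\subseteq V(H)$, $H[S]$ consists of all edges of $H$ contained in $S$, with their multiplicities. The *degree* of a vertex is the number of edges, with multiplicity, containing it. The *co-degree* of a pair of vertices is the number of edges, with multiplicity, containing both.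

*Example.* Let $H$ have vertices $1,2,3,4$, the edge $\{1,2,3\}$ once and the edge $\{1,2,4\}$ twice, and let $S=\{1,2,3\}$. Then $H[S]$ has one edge. The pair $\{1,2\}$ has co-degree $1$ in $H[S]$ but co-degree $3$ in $H$. This difference is harmless to look at and will be decisive: a cut of $H$ feels the co-degrees in $H$, including edges that leave $S$.

## 2. Does the surplus depend on the co-degree?

Räty and Tomon, "Large Cuts in Hypergraphs via Energy", arXiv:2410.01682 (2024), give the following bound. If $H$ contains an induced subhypergraph with $m$ edges, maximum degree $\Delta$ and maximum co-degree $D$, then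
$$\mathrm{surp}_3(H)=\Omega\Big(\frac{m}{\sqrt{\Delta D}\,(\log m)^2}\Big).$$
The problem, from the same paper, asks whether the co-degree and the logarithm can both be dropped.

**Conjecture.** There is an absolute constant $c>0$ such that every 3-multigraph $H$ containing an induced subhypergraph with $m\ge1$ edges and maximum degree $\Delta\ge1$ satisfies $\mathrm{surp}_3(H)\ge c\,m/\sqrt\Delta$.

The question is to prove or disprove it. The answer is that the conjecture is false, but only by logarithms.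

**Theorem 1.** There are absolute constants $C,C',L_0$ such that for every even $L\ge L_0$ there are a 3-multigraph $H$ and $S\subset V(H)$ such that, with $m=e(H[S])$ and $\Delta$ the maximum degree of $H[S]$,
$$\mathrm{surp}_3(H)\le\frac{C}{\sqrt L}\cdot\frac m{\sqrt\Delta},\qquad \log m\le C'L .$$
Hence no absolute constant $c>0$ works, and for infinitely many $m$ one has $\mathrm{surp}_3(H)=O\big(\frac m{\sqrt{\Delta\log m}}\big)$.

**Theorem 2.** There is an absolute $c>0$ such that every 3-multigraph $H$ containing an induced subhypergraph with $m\ge1$ edges and maximum degree $\Delta$ satisfies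
$$\mathrm{surp}_3(H)\ge c\,\frac m{\sqrt\Delta\,(\log_24m)^7}.$$

So the co-degree can be removed at the cost of logarithms, and a loss of at least $\sqrt{\log m}$ cannot be avoided. The arguments do not determine the exact power of the logarithm. In the construction for Theorem 1 we have $S\ne V(H)$, and the variant in which $S=V(H)$ is required is not settled here.

## 3. Encoding parts by cube roots of unity

Let $\omega=e^{2\pi i/3}$. A partition into three labeled parts is the same as a map $z:V(H)\to\{1,\omega,\omega^2\}$. For complex $a,b,c$ put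
$$\varphi(a,b,c)=-\tfrac29\mathrm{Re}(a\bar b+b\bar c+c\bar a)+\tfrac49\mathrm{Re}(abc).$$

**Lemma 1.** For cube roots of unity, $\varphi(a,b,c)=\frac79=1-\frac29$ if $a,b,c$ are distinct, and $\varphi(a,b,c)=-\frac29$ otherwise. Hence
$$\mathrm{surp}_3(H)=\max_{z:V(H)\to\{1,\omega,\omega^2\}}\ \sum_{\{u,v,w\}\in E(H)}\varphi(z_u,z_v,z_w).\tag{1}$$

*Proof.* Two distinct cube roots satisfy $\mathrm{Re}\,a\bar b=-\frac12$. If all three are distinct, the quadratic part is $-\frac29\cdot(-\frac32)=\frac13$ and $abc=\omega^3=1$, in total $\frac13+\frac49=\frac79$. If all are equal, we get $-\frac29\cdot3+\frac49=-\frac29$. If $a=b\ne c$, the quadratic part is $-\frac29(1-\frac12-\frac12)=0$ and $abc=a^3(c/a)=c/a$ has real part $-\frac12$, in total $-\frac29$. Thus $\varphi$ is the indicator of "cut" minus $\frac29$, and summing over edges gives (1). $\square$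

Note that $\varphi=-\frac29$ also for "degenerate triples" in which a vertex is repeated. This makes sums over complete pieces easy.

**Lemma 2.** Let $A$ be a set of size $s$, $z:A\to\{1,\omega,\omega^2\}$ and $p=\sum_{v\in A}z_v$. Then
$$\sum_{e\in\binom A3}\varphi=-\tfrac s9|p|^2+\tfrac2{27}\mathrm{Re}\,p^3+\tfrac{3s^2-2s}{27}\ \le\ -\tfrac s{27}|p|^2+\tfrac{s^2}9 .\tag{2}$$

*Proof.* The sum of $\varphi$ over all $s^3$ ordered triples is $-\frac29\cdot3s|p|^2+\frac49\mathrm{Re}\,p^3$. There are $s^3-s(s-1)(s-2)=3s^2-2s$ degenerate ordered triples, each contributing $-\frac29$. Removing them adds $\frac29(3s^2-2s)$; then divide by $6$. For the inequality use $\mathrm{Re}\,p^3\le s|p|^2$ and $-\frac19+\frac2{27}=-\frac1{27}$. $\square$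

**Three hand computations.** For the $k$-fold edge, $m=\Delta=D=k$. The known bound is of order $1/(\log k)^2$, the conjecture asks for $\sqrt k$, and the truth is $\frac79k$.

For $K_n^{(3)}$ with $3\mid n$, the first two terms in (2) are together at most $-\frac n{27}|p|^2\le0$, so the best choice is $p=0$ (three equal parts) and $\mathrm{surp}_3=\frac{n^2}9-\frac{2n}{27}$. Here $m/\sqrt\Delta=\binom n3/\sqrt{\binom{n-1}2}\le\frac{\sqrt2}6n^2$, and both quantities have order $n^2$. Since $D=n-2$, the quantity $m/\sqrt{\Delta D}$ has order only $n^{3/2}$.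

The third case, $\Delta=1$, comes after Lemma 4 below.

## 4. Fractional assignments and matchings of pairs

Fix $H$ and write $\sigma=\mathrm{surp}_3(H)$. Let $A_{uv}$ be the co-degree of $u\ne v$ **in $H$**, and $A_{uu}=0$. It is convenient to allow complex values in place of cube roots.

**Lemma 3.** Let $W\subseteq V(H)$.

(i) If $z_u\in\mathrm{conv}\{1,\omega,\omega^2\}$ for $u\in W$, in particular if all $|z_u|\le\frac12$, then
$$\sigma\ge-\tfrac29\sum_{\{u,v\}\subset W}A_{uv}\mathrm{Re}\,z_u\bar z_v+\tfrac49\mathrm{Re}\sum_{e\in H[W]}\prod_{u\in e}z_u.\tag{3}$$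

(ii) If $z\in\mathbb C^W$ and all $|z_u|\le\frac12$, then
$$-z^*Az\le9\sigma.\tag{4}$$

(iii) Let $W=V_1\sqcup V_2\sqcup V_3$, let $T_{ijk}$ be the multiplicity of $\{i,j,k\}$ for $(i,j,k)\in V_1\times V_2\times V_3$, and let $T(x,y,z)=\sum T_{ijk}x_iy_jz_k$. For vectors $x,y,z$ on $V_1,V_2,V_3$ with entries of modulus at most $\frac12$,
$$\sigma\ge\tfrac49\mathrm{Re}\,T(x,y,z)-\tfrac19(x^*Ax+y^*Ay+z^*Az),\tag{5}$$
where each quadratic form uses the principal block of $A$ on the relevant part.

*Proof.* (i) The triangle has inradius $\frac12$, so it contains the disc $|z|\le\frac12$. Choose independent random cube roots $\zeta_u$ with mean $z_u$ for $u\in W$ and mean $0$ for $u\notin W$. By (1), $\sigma\ge\mathbb E\sum_e\varphi$. Independence replaces each product by the product of the means. A pair contributes only if both vertices lie in $W$, and it occurs in $A_{uv}$ edges of $H$. A cubic term survives only if the edge lies in $W$.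

(ii) Apply (3) to $e^{i\alpha}z$ and average over $\alpha\in[0,2\pi]$. The quadratic part does not change, and the cubic part has the phase $e^{3i\alpha}$ and averages to $0$. Also $\sum_{\{u,v\}}A_{uv}\mathrm{Re}\,z_u\bar z_v=\frac12z^*Az$.

(iii) Apply (3) to $(e^{i\alpha}x,e^{i\beta}y,e^{-i(\alpha+\beta)}z)$ and average over $\alpha,\beta$. Cross quadratic terms carry the phases $\pm(\alpha-\beta)$, $\pm(2\alpha+\beta)$, $\pm(\alpha+2\beta)$ and vanish. A cubic term with $a,b,c$ vertices in $V_1,V_2,V_3$, $a+b+c=3$, has phase $(a-c)\alpha+(b-c)\beta$, which is trivial only for $a=b=c=1$. What is left is (5). $\square$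

**Lemma 4.** For every matching $\mathcal M$ of pairs of vertices, $\sigma\ge\frac19\sum_{uv\in\mathcal M}A_{uv}$.

*Proof.* Let each matched pair receive, independently, a uniform ordered pair of distinct cube roots, and let all other vertices be independent and uniform. All means are $0$. A matched pair has $\mathbb E\,\mathrm{Re}\,\zeta_u\bar\zeta_v=-\frac12$ and every other pair has expectation $0$. In every edge some vertex has its partner (if any) outside the edge, so it is independent of the other two and the cubic expectation is $0$. By (1), $\sigma\ge-\frac29\cdot(-\frac12)\sum_{\mathcal M}A_{uv}$. $\square$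

**The case $\Delta=1$.** If $H[S]$ has maximum degree $1$, its $m$ edges are disjoint. Choose one pair in each: these $m$ disjoint pairs have $A_{uv}\ge1$, so $\sigma\ge m/9$, whatever edges $H$ has outside $S$. The conjecture holds in this case.

## 5. Random signs, and the penalty from correlations

In general, a sensible first attempt is to use the cubic term in (5). Split $S$ into $V_1,V_2,V_3$ so that at least $\frac29m$ edges of $H[S]$ have one vertex in each part. Let the entries of $y$ and $z$ be independent uniform signs $\pm\frac12$, put $f_i=\sum_{j,k}T_{ijk}y_jz_k$, and let $x_i=\frac12\mathrm{sgn}(f_i)$ (with $\mathrm{sgn}(0)=1$).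

**The gain is as large as conjectured.** We have $\mathbb E\,T(x,y,z)=\frac12\sum_i\mathbb E|f_i|$ and $\mathbb Ef_i^2=\frac1{16}C_i$ with $C_i=\sum_{j,k}T_{ijk}^2$. Given $z$, $f_i$ is a sum of independent signs with coefficients, so $\mathbb E_yf_i^4\le3v^2$ where $v=\mathbb E_yf_i^2=\frac14\sum_j(\sum_kT_{ijk}z_k)^2$. By Minkowski's inequality in $L_2$ and the same fourth-moment bound in $z$, $\mathbb Ev^2\le3(\mathbb Ev)^2$. So $\mathbb Ef_i^4\le9(\mathbb Ef_i^2)^2$, and Hölder's inequality gives $\mathbb E|f_i|\ge(\mathbb Ef_i^2)^{3/2}(\mathbb Ef_i^4)^{-1/2}\ge\frac1{12}\sqrt{C_i}$ (the case $C_i=0$ is trivial). If $d_i=\sum_{j,k}T_{ijk}$, then $C_i\ge d_i$ by integrality and $d_i\le\Delta$, so $\sqrt{C_i}\ge d_i/\sqrt\Delta$. Altogether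
$$\mathbb E\,T(x,y,z)\ge\tfrac1{24}\sum_i\frac{d_i}{\sqrt\Delta}\ge\frac1{108}\cdot\frac m{\sqrt\Delta}.$$

**The penalty is where it stops.** The expected penalties of $y$ and $z$ are $0$, because $A$ has zero diagonal. But the coordinates of $x$ are correlated, and $\mathbb E\,x^TAx=\sum A_{ii'}\mathbb Ex_ix_{i'}$ is not controlled. Take the complete hypergraph on $3n$ vertices with $|V_i|=n$. Then $f_i=(\sum_jy_j)(\sum_kz_k)$ is the same for all $i$, so $x$ is constant $\pm\frac12$. The gain is $\frac49\mathbb E\big[\frac n2|\sum y_j||\sum z_k|\big]\le\frac49\cdot\frac n2\cdot\frac n4=\frac{n^2}{18}$. The penalty is $\frac19\cdot\frac14n(n-1)(3n-2)$, since all co-degrees equal $3n-2$. For $n\ge3$ we have $(n-1)(3n-2)>2n$, and the lower bound for $\sigma$ is negative.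

So the obstacle is the quadratic form of co-degrees in $H$. Both theorems start here. For Theorem 1 we build $H$ so that this form punishes every useful assignment, adding edges outside $S$, which cost nothing in $m$ and $\Delta$. For Theorem 2 we choose the correlations of $x,y,z$ so that the penalty is always bounded by a trace, and the trace is bounded by the surplus itself.

## 6. Design of the counterexample: many block scales against one set $Z$

The induced part of $H$ lives on $S=V\cup Z$. The set $V=V_1\sqcup\dots\sqcup V_L$ has $L$ "scales"; $V_j$ is cut into blocks of size $s_j=4^j$. The set $Z$ is cut into $Q=L^2$ classes $Z_c$. Each pair of blocks $B,B'$ of $V_j$ gets a color $c_j(B,B')\in[Q]$, and the main edges consist of two vertices in $B,B'$ and one vertex in $Z_{c_j(B,B')}$. Write $p_B$ and $w_c$ for the sums of $z$ over $B$ and $Z_c$. The cubic gain at scale $j$ is then a form $\sum p_Bp_{B'}w_{c_j(B,B')}$. Complete hypergraphs placed inside blocks and inside classes penalize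 large $|p_B|$ and $|w_c|$, by Lemma 2.

Here is the accounting. With $|V_j|=Lr$ and degrees of order $Lr^2$, the conjecture demands of each scale about $Lr\cdot\sqrt{Lr^2}=L^{3/2}r^2$, in total $L^{5/2}r^2$. The unavoidable "diagonal" terms (degenerate triples) will cost only order $Lr^2$ per scale, in total order $L^2r^2$. The danger is that the cubic gain beats the penalties. If the coloring is random-like, scale $j$ has a positive net gain only if $s_j<s^*$, where $s^*$ is proportional to $\|w\|^2$, and then the gain is at most proportional to $\sqrt{s_j}\,\|w\|$. **All scales share the same $w$**, and since $\sqrt{s_j}=2^j$, the gains form a geometric series: all $L$ scales together gain no more than a constant times what one scale can. With equal block sizes the bound for the $L$ scales would be $L$ times larger. The penalty inside the classes $Z_c$ would then need multiplicity of order $L$, and its diagonal cost, which below is $tQr^2$ with $t$ constant, would grow to order $L^3r^2$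 and ruin the bound.

Random-like behavior is only available for $w$ with $\sum_cw_c=0$. The mean of $w$ has to be penalized separately, and this is the task of an extra vertex set $Y$ outside $S$.

**Parameters.** Let $L$ be even and large, and for $1\le j\le L$ put
$$Q=N=L^2,\quad q_j=Q^24^{L-j},\quad s_j=4^j,\quad n_j=NQq_j=Q^44^{L-j},$$
$$\nu=n_js_j=L^84^L,\qquad r=\nu/L=L^74^L .$$
Throughout, $\|\cdot\|$ is the $\ell_2$ norm.

**Textbook facts used in Sections 7 and 8.**

* *Bernstein.* If $X_1,X_2,\dots$ are finitely many independent centered real variables with $|X_i|\le M$ and total variance at most $v$, then $\mathbb P(\sum X_i>t)\le\exp\big(-\frac{t^2}{2v+\frac23Mt}\big)$.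
* *Hoeffding.* If $X_1,\dots,X_k$ are independent with values in $[0,a]$, then $\mathbb P\big(\frac1k\sum(X_i-\mathbb EX_i)>\delta\big)\le e^{-2k\delta^2/a^2}$.
* *Nets.* The unit sphere of a complex Euclidean space of dimension $d$ contains a $\delta$-net of at most $(1+\frac2\delta)^{2d}$ points.
* *Characters.* For a finite abelian group $G$, $f(g)=\frac1{|G|}\sum_\chi\hat f(\chi)\bar\chi(g)$ with $\hat f(\chi)=\sum_gf(g)\chi(g)$, and $\sum_\chi|\sum_gf(g)\bar\chi(g)|^2=|G|\sum_g|f(g)|^2$.

## 7. Balanced colorings with small trilinear forms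

**Lemma 5.** Let $\mathcal B_j$ be a set of size $n_j$. There is a symmetric $c_j:\mathcal B_j\times\mathcal B_j\to[Q]$ such that

(a) for all $B$ and $c$, $\#\{B':c_j(B,B')=c\}=n_j/Q$;

(b) for all $p\in\mathbb C^{\mathcal B_j}$ and $\zeta\in\mathbb C^Q$ with $\sum_c\zeta_c=0$,
$$\Big|\sum_{B,B'}p_Bp_{B'}\zeta_{c_j(B,B')}\Big|\le K\sqrt{n_j/Q}\,\|\zeta\|\,\|p\|^2,\qquad K=230 .$$

The matrix $(\zeta_{c_j(B,B')})$ has Frobenius norm $n_j\|\zeta\|/\sqrt Q$ by (a). Part (b) asks for a bound smaller by a factor of order $\sqrt{n_j}$, simultaneously for all $\zeta$.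

*Example.* The addition table $c(g,h)=g+h$ on $\mathbb Z_Q$ (so $n=Q$) satisfies (a) but not a bound like (b). With a nontrivial character $\theta$, $\zeta=\theta/\sqrt Q$ and $p=\bar\theta$, the sum is $(\sum_gp_g\theta(g))^2/\sqrt Q=Q^{3/2}=\sqrt Q\,\|p\|^2$, while $\sqrt{n/Q}=1$. The proof keeps an addition table, so that Fourier analysis diagonalizes most of the problem, and scrambles the colors by random bijections.

*Proof.* Write $q=q_j$.

**Step 1: the random coloring.** Let $G=\mathbb Z_q\times\mathbb Z_Q$ and identify $\mathcal B_j=[N]\times G$, which has $NqQ=n_j$ elements. For $1\le i\le i'\le N$ and $y\in\mathbb Z_q$ choose independent uniform bijections $\tau_{ii',y}:\mathbb Z_Q\to[Q]$. Put $\pi_{ii'}(y,\ell)=\tau_{ii',y}(\ell)$, $\pi_{i'i}=\pi_{ii'}$ and $c_j((i,g),(i',h))=\pi_{ii'}(g+h)$. This is symmetric. For fixed $(i,g)$ and $i'$, as $h$ runs over $G$ so does $g+h$, and each color occurs exactly once for each value of $y$, hence $q$ times. Summing over $i'$, each color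 occurs $Nq=n_j/Q$ times, which is (a).

**Step 2: moments of one Fourier block.** We prepare for Bernstein. Let $\|\zeta\|=1$, $\sum_c\zeta_c=0$. For a character $\chi=(\psi,\theta)$ of $G$ put
$$\hat\beta_{ii'}(\chi)=\sum_{g\in G}\zeta_{\pi_{ii'}(g)}\chi(g)=\sum_y\psi(y)Y_{ii',y},\qquad Y_{ii',y}=\sum_\ell\theta(\ell)\zeta_{\tau_{ii',y}(\ell)} .$$
Since $\tau(\ell)$ is uniform, $\mathbb EY=0$. Also $|Y|\le\sum_c|\zeta_c|\le\sqrt Q$. The expectation $\mathbb E\,\zeta_{\tau(\ell)}\overline{\zeta_{\tau(\ell')}}$ equals $\frac1Q$ if $\ell=\ell'$, and otherwise $\frac{|\sum\zeta_c|^2-\sum|\zeta_c|^2}{Q(Q-1)}=-\frac1{Q(Q-1)}$. Therefore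
$$\mathbb E|Y|^2=\tfrac1Q\Big[Q-\tfrac1{Q-1}\Big(\Big|\sum_\ell\theta(\ell)\Big|^2-Q\Big)\Big]\le1+\tfrac1{Q-1}\le2 .$$

**Step 3: concentration for fixed vectors.** For unit $u,v\in\mathbb C^N$ let
$$S_\chi(u,v,\zeta)=\sum_{i,i'}u_iv_{i'}\hat\beta_{ii'}(\chi)=\sum_{i\le i'}\sum_y\gamma_{ii'}\psi(y)Y_{ii',y},$$
where $\gamma_{ii'}=u_iv_{i'}+u_{i'}v_i$ for $i<i'$ and $\gamma_{ii}=u_iv_i$. By Cauchy–Schwarz $|\gamma_{ii'}|\le1$. From $|a+b|^2\le2|a|^2+2|b|^2$ we get $\sum_{i\le i'}|\gamma_{ii'}|^2\le2\sum_{i,i'}|u_i|^2|v_{i'}|^2=2$. For $\epsilon\in\{\pm1,\pm i\}$ the variable $\mathrm{Re}(\epsilon S_\chi)$ is a sum of independent centered variables bounded by $\sqrt Q$, with total variance at most $q\cdot2\cdot2=4q$. Apply Bernstein with $t=100\sqrt{qN}$. Since $q\ge Q^2=QN$, we have $\sqrt{QqN}\le q$, so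
$$\mathbb P(\mathrm{Re}(\epsilon S_\chi)>t)\le\exp\Big(-\frac{10^4qN}{8q+\frac23\cdot100\sqrt{QqN}}\Big)\le e^{-133N}.$$

**Step 4: all vectors at once.** Take $\frac18$-nets of the unit sphere of $\mathbb C^N$ (once for $u$ and once for $v$) and of the unit sphere of $\{\zeta\in\mathbb C^Q:\sum\zeta_c=0\}$. There are at most $17^{4N+2Q}=17^{6Q}\le e^{17Q}$ net triples, $qQ$ characters and $4$ values of $\epsilon$. As $q\le Q^24^L\le Q^2e^{2Q}$, the failure probability is at most $4qQ\cdot17^{6Q}e^{-133Q}\le4Q^3e^{-114Q}<1$. Fix a choice without failure. Then $|\mathrm{Re}\,S_\chi|,|\mathrm{Im}\,S_\chi|\le t$, so $|S_\chi|\le100\sqrt2\sqrt{qN}$ on all net triples, for all $\chi$.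

Let $s^*$ be the supremum of $|S_\chi(u,v,\zeta)|$ over all $\chi$ and all unit $u,v,\zeta$ with $\zeta$ centered. If $u',v',\zeta'$ are net points within $\frac18$, then by trilinearity
$$S_\chi(u,v,\zeta)-S_\chi(u',v',\zeta')=S_\chi(u-u',v,\zeta)+S_\chi(u',v-v',\zeta)+S_\chi(u',v',\zeta-\zeta')$$
has modulus at most $\frac38s^*$ (note that $\zeta-\zeta'$ is centered). So $s^*\le100\sqrt2\sqrt{qN}+\frac38s^*$, and $s^*\le\frac85\cdot100\sqrt2\sqrt{qN}\le230\sqrt{qN}$.

**Step 5: back from Fourier space.** Let $X_i(\chi)=\sum_gp_{(i,g)}\bar\chi(g)$. Inserting $\zeta_{\pi_{ii'}(g+h)}=\frac1{|G|}\sum_\chi\hat\beta_{ii'}(\chi)\bar\chi(g)\bar\chi(h)$ gives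
$$\sum_{B,B'}p_Bp_{B'}\zeta_{c_j(B,B')}=\frac1{|G|}\sum_\chi S_\chi(X(\chi),X(\chi),\zeta).$$
Its modulus is at most $s^*\|\zeta\|\frac1{|G|}\sum_\chi\sum_i|X_i(\chi)|^2=s^*\|\zeta\|\|p\|^2$ by Parseval. Since $n_j=NQq$, $\sqrt{qN}=\sqrt{n_j/Q}$, which is (b). $\square$

## 8. Perfect matchings with small quadratic forms

For a perfect matching $F$ of the complete graph $K_Q$ on $[Q]$ and $w\in\mathbb C^Q$ let $S_F(w)=\sum_{cc'\in F}w_cw_{c'}$.

*Example.* For $Q=4$ and $w=\frac12(1,1,-1,-1)$, the matching $\{12,34\}$ gives $S_F=\frac12$, and the other two give $-\frac12$. In general $|S_F(w)|\le\frac12\|w\|^2$, and this shows that the bound is attained. For large $Q$ we want much smaller values on average.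

**Lemma 6.** For $Q$ even and large there is a family (with repetitions) $\mathcal F$ of $Q^3(Q-1)$ perfect matchings of $K_Q$ covering each edge exactly $Q^3$ times, such that
$$\frac1{|\mathcal F|}\sum_{F\in\mathcal F}|S_F(w)|\le\frac{4\|w\|^2}{\sqrt Q}\qquad\text{whenever }\sum_cw_c=0 .$$

*Proof.*

**Step 1: the family.** Let $F_1,\dots,F_{Q-1}$ be a 1-factorization of $K_Q$, i.e. a partition of its edges into perfect matchings. (For example, on $\mathbb Z_{Q-1}\cup\{\infty\}$ take $F_a=\{\infty a\}\cup\{\{a+i,a-i\}:1\le i\le\frac{Q-2}2\}$.) Let $\pi_1,\dots,\pi_k$, $k=Q^3$, be independent uniform permutations of $[Q]$, and $\mathcal F=\{\pi_tF_a\}$. For each $t$ every edge is covered once, so it is covered $Q^3$ times in all.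

**Step 2: second moment.** Fix $w$ with $\|w\|=1$ and $\sum w_c=0$, and let $F$ be uniform among all perfect matchings. An edge lies in $F$ with probability $\frac1{Q-1}$, and two disjoint edges with probability $\frac1{(Q-1)(Q-3)}$. For $e=cc'$ let $W_e=w_cw_{c'}$. Then:

* $\sum_e|W_e|^2\le\frac12(\sum|w_c|^2)^2=\frac12$;
* $|\sum_eW_e|=\frac12\big|(\sum w_c)^2-\sum w_c^2\big|=\frac12|\sum_cw_c^2|\le\frac12$;
* the sum of $W_e\overline{W_{e'}}$ over ordered pairs $(e,e')$ sharing exactly one vertex is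
$$\sum_c|w_c|^2\Big(\Big|\sum_{a\ne c}w_a\Big|^2-\sum_{a\ne c}|w_a|^2\Big)=\sum_c|w_c|^2(2|w_c|^2-1)\ge-1,$$
because $\sum_{a\ne c}w_a=-w_c$.

The sum over ordered disjoint pairs equals $|\sum W_e|^2$ minus the diagonal sum minus the last sum, hence is at most $\frac14+1=\frac54$. So
$$\mathbb E|S_F(w)|^2\le\tfrac1{Q-1}\Big(\tfrac12+\tfrac5{4(Q-3)}\Big)\le\tfrac2Q .$$

**Step 3: concentration and a net.** Let $\Phi_t(w)=\frac1{Q-1}\sum_a|S_{\pi_tF_a}(w)|\in[0,\frac12]$. Each $\pi_tF_a$ is a uniform perfect matching, so $\mathbb E\Phi_t(w)\le\sqrt{2/Q}$. The $\Phi_t$ are independent in $t$, so Hoeffding with $a=\frac12$ and $\delta=1/\sqrt Q$ gives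
$$\mathbb P\Big(\tfrac1k\sum_t\Phi_t(w)>\tfrac{\sqrt2+1}{\sqrt Q}\Big)\le e^{-8k/Q}=e^{-8Q^2}.$$
A $\frac1{\sqrt Q}$-net of the unit sphere of $\{\sum w_c=0\}$ has at most $(1+2\sqrt Q)^{2Q}\le(3\sqrt Q)^{2Q}<e^{8Q^2}$ points. So with positive probability the bound $\frac{\sqrt2+1}{\sqrt Q}$ holds on the whole net. Finally, $S_F(w)=\frac12w^TPw$ with a symmetric permutation matrix $P$, so $|S_F(w)-S_F(w')|=\frac12|(w-w')^TP(w+w')|\le\|w-w'\|$ for unit $w,w'$. Hence the average is at most $\frac{\sqrt2+2}{\sqrt Q}\le\frac4{\sqrt Q}$ for all unit centered $w$, and the general case follows by scaling. $\square$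

## 9. The multigraph and its parameters

**Vertices.**

* $V=V_1\sqcup\dots\sqcup V_L$ with $|V_j|=\nu=Lr$; each $V_j$ is partitioned into a set $\mathcal B_j$ of $n_j$ blocks of size $s_j$.
* $Z=Z_1\sqcup\dots\sqcup Z_Q$ with $|Z_c|=r$, so $|Z|=Qr=L^2r$.
* $Y=\bigsqcup_{F\in\mathcal F}Y_F$ with $|Y_F|=b=\lceil100Lr/|\mathcal F|\rceil$, where $\mathcal F$ is the family of Lemma 6. Put $\eta=|Y|=b|\mathcal F|$. As $|\mathcal F|=Q^3(Q-1)\le L^8\le Lr$, we have $100Lr\le\eta\le101Lr$.

**Edges.** Let $t=72K^2+5000$, and let $c_j$ be the colorings of Lemma 5.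

* **(E1)** For each $j$, each pair $v\ne v'$ in $V_j$ with $v\in B$, $v'\in B'$ (possibly $B=B'$) and each $w\in Z_{c_j(B,B')}$: the edge $\{v,v',w\}$.
* **(E2)** For each $j$ and $B\in\mathcal B_j$: every 3-subset of $B$, with multiplicity $t_j=r/s_j=L^74^{L-j}\in\mathbb N$.
* **(E3)** For each $c$: every 3-subset of $Z_c$, with multiplicity $t$.
* **(E4)** For each $F\in\mathcal F$, $y\in Y_F$, $cc'\in F$, $w\in Z_c$, $w'\in Z_{c'}$: the edge $\{w,w',y\}$.
* **(E5)** Every 3-subset of $Y$, once.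

Let $S=V\cup Z$. Edges of types (E4) and (E5) use $Y$, so $H[S]$ consists of (E1)–(E3). (A vertex of $Y$ lies in $\frac Q2r^2=\frac12L^2r^2$ edges of (E4) alone, which for large $L$ is more than the bound $2Lr^2$ for $\Delta$ found next. This is why $Y$ is kept outside $S$.)

**Parameters of $H[S]$.** We need a lower bound for $m/\sqrt\Delta$. From (E1), $m\ge L\binom\nu2r\ge\frac14L\nu^2r=\frac14L^3r^3$. A vertex $v\in V_j$ has degree at most $\nu r+\frac12t_js_j^2=Lr^2+\frac12rs_j\le(L+1)r^2$, as $s_j\le4^L\le r$. For $w\in Z_c$ and each $j$, Lemma 5(a) gives at most $\frac12\nu\cdot\frac\nu Q=\frac12\cdot Lr\cdot\frac rL=\frac12r^2$ pairs $\{v,v'\}$, so $w$ has degree at most $\frac12Lr^2+\frac12tr^2$. Hence $\Delta\le2Lr^2$ for $L\ge t+1$, and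
$$\frac m{\sqrt\Delta}\ge\frac{\frac14L^3r^3}{\sqrt{2L}\,r}=\frac{L^{5/2}r^2}{4\sqrt2}.\tag{6}$$
Also $m\le|S|\Delta\le2L^2r\cdot2Lr^2=4L^3r^3$, so $\log m=O(L)$.

## 10. Expanding the surplus into three groups of terms

Fix $z:V(H)\to\{1,\omega,\omega^2\}$. Put $p_B=\sum_{v\in B}z_v$, $p_j=(p_B)_{B\in\mathcal B_j}$, $P_j=\sum_{v\in V_j}z_v$, $w_c=\sum_{v\in Z_c}z_v$, $w=(w_c)_c$, $P_Z=\sum_cw_c$, $\tilde w_c=w_c-P_Z/Q$, $y_F=\sum_{v\in Y_F}z_v$, $P_Y=\sum_Fy_F$. Then $|P_j|\le Lr$, $|P_Z|\le L^2r$, $|P_Y|\le\eta$, $\|\tilde w\|\le\|w\|$, and $\|p_j\|^2\le n_js_j^2=Lr\,s_j$.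

**(E1).** The purpose of Lemma 5(a) appears here: quadratic cross terms see only totals. For fixed $j$, sum $\frac12\varphi(z_v,z_{v'},z_w)$ over all ordered $(v,v')\in V_j^2$ and $w\in Z_{c_j(B,B')}$. Each $(v,v')$ occurs with $r$ vertices $w$. For given $v'$ and $w\in Z_c$, exactly $\nu/Q=r/L$ vertices $v$ occur. The $\nu r$ degenerate terms $v=v'$ equal $\frac12\cdot(-\frac29)$ each, and removing them adds $\frac19\nu r$. So the contribution is
$$\tfrac19\Big[-r|P_j|^2-\tfrac{2r}L\mathrm{Re}\,P_j\bar P_Z+2\mathrm{Re}\sum_{B,B'}p_Bp_{B'}w_{c_j(B,B')}+\nu r\Big].$$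
Write $w_c=P_Z/Q+\tilde w_c$. By Lemma 5(b) and $n_j/Q=\nu/(Qs_j)=r/(Ls_j)$, the triple sum is
$$\tfrac1QP_j^2P_Z+\tilde T_j,\qquad|\tilde T_j|\le K\sqrt{\tfrac r{Ls_j}}\,\|w\|\,\|p_j\|^2 .$$

**(E2), (E3), (E5).** By Lemma 2, a block of (E2) contributes at most $\frac r{s_j}\big(-\frac{s_j}{27}|p_B|^2+\frac{s_j^2}9\big)$. So (E2) contributes at most $\sum_j\big[-\frac r{27}\|p_j\|^2+\frac{r\nu}9\big]$, (E3) at most $-\frac{tr}{27}\|w\|^2+\frac{tQr^2}9$, and (E5) at most $-\frac\eta{27}|P_Y|^2+\frac{\eta^2}9$.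

**(E4).** Each pair $c\ne c'$ lies in $Q^3$ members of $\mathcal F$, so vertices of $Z$ in different classes have co-degree $\kappa=Q^3b=\eta/(Q-1)$ in (E4). A pair in $Z_c\times Y_F$ has co-degree $r$, as $c$ has one partner in $F$. Since $\sum_{c\ne c'}w_c\bar w_{c'}=|P_Z|^2-\|w\|^2$ over ordered pairs, the contribution is
$$\tfrac19\Big[-\kappa(|P_Z|^2-\|w\|^2)-2r\mathrm{Re}\,P_Z\bar P_Y+4\mathrm{Re}\sum_Fy_FS_F(w)\Big].$$
Because $F$ is perfect and $\sum\tilde w_c=0$, $S_F(w)=\frac Q2\cdot\frac{P_Z^2}{Q^2}+\frac{P_Z}Q\sum_c\tilde w_c+S_F(\tilde w)=\frac{P_Z^2}{2Q}+S_F(\tilde w)$. By Lemma 6 and $\sqrt Q=L$,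
$$4\Big|\sum_Fy_FS_F(\tilde w)\Big|\le4b\sum_F|S_F(\tilde w)|\le\frac{16\eta}L\|w\|^2\le1616\,r\|w\|^2 .$$

**Total.** We get $9\sum_e\varphi\le\mathcal M+\mathcal N+\mathcal E$. Here $\mathcal E$ collects the diagonal terms $L\nu r+Lr\nu+tQr^2+\eta^2$:
$$\mathcal E=(2+t+101^2)L^2r^2,$$
$\mathcal N$ collects the terms in $p_j$ and $w$:
$$\mathcal N=\sum_j\Big[2K\sqrt{\tfrac r{Ls_j}}\,\|w\|\|p_j\|^2-\tfrac r3\|p_j\|^2\Big]+(\kappa+1616r)\|w\|^2-\tfrac{tr}3\|w\|^2,$$
and $\mathcal M$ collects the terms in the totals: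
$$\mathcal M=\sum_j\Big[-r|P_j|^2-\tfrac{2r}L\mathrm{Re}\,P_j\bar P_Z+\tfrac2Q\mathrm{Re}\,P_j^2P_Z\Big]-\kappa|P_Z|^2-2r\mathrm{Re}\,P_Z\bar P_Y+\tfrac2Q\mathrm{Re}\,P_YP_Z^2-\tfrac\eta3|P_Y|^2.$$
It remains to see that $\mathcal N\le0$ and $\mathcal M\le0$.

## 11. The geometric sum over scales, and the totals

**Step 1: $\mathcal N\le0$.** This is where the different block sizes are used. The $j$-th bracket is positive only if $6K\sqrt{r/(Ls_j)}\,\|w\|>r$, i.e. only if
$$s_j<s^*:=\frac{36K^2\|w\|^2}{Lr}.$$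
In that case, by $\|p_j\|^2\le Lrs_j$, it is at most $2K\sqrt{r/L}\,\|w\|\,Lr\sqrt{s_j}$. Since $\sqrt{s_j}=2^j$, $\sum_{s_j<s^*}\sqrt{s_j}\le2\sqrt{s^*}$. So all brackets sum to at most
$$4K\sqrt{\tfrac rL}\,\|w\|\,Lr\cdot\frac{6K\|w\|}{\sqrt{Lr}}=24K^2r\|w\|^2 .$$
Also $\kappa\le101Lr/(L^2-1)\le r$ for large $L$. Hence $\mathcal N\le r\|w\|^2(24K^2+1617-\frac t3)\le0$, because $\frac t3=24K^2+\frac{5000}3$.

**Step 2: the totals $P_j$ are controlled by $P_Z$.** Note $\kappa=\eta/(Q-1)\ge100Lr/L^2=100r/L$. We claim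
$$\sum_j\Big[-r|P_j|^2-\tfrac{2r}L\mathrm{Re}\,P_j\bar P_Z+\tfrac2Q\mathrm{Re}\,P_j^2P_Z\Big]\le\tfrac\kappa2|P_Z|^2 .$$
If $|P_Z|\le Qr/4$, the cubic term is at most $\frac r2|P_j|^2$, so each bracket is at most $-\frac r2|P_j|^2+\frac{2r}L|P_j||P_Z|\le\frac{2r}{L^2}|P_Z|^2$. The sum is at most $\frac{2r}L|P_Z|^2\le\frac\kappa2|P_Z|^2$.

If $|P_Z|>Qr/4$, then, as $|P_Z|\le Qr$, each bracket is at most $r|P_j|^2+\frac{2r}L|P_j||P_Z|\le L^2r^3+2L^2r^3$. The sum is at most $3L^3r^3$, while $\frac\kappa2|P_Z|^2\ge\frac{50r}L\cdot\frac{L^4r^2}{16}>3L^3r^3$.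

**Step 3: $P_Z$ and $P_Y$ control each other.** We claim
$$-\tfrac\kappa2|P_Z|^2+2r|P_Z||P_Y|+\tfrac2Q|P_Y||P_Z|^2-\tfrac\eta3|P_Y|^2\le0 .$$
If $|P_Y|\le\eta/8$, then $\frac2Q|P_Y|\le\frac\eta{4Q}\le\frac\kappa4$. The left side is at most
$$-\tfrac\kappa4|P_Z|^2+2r|P_Z||P_Y|-\tfrac\eta3|P_Y|^2\le\Big(\tfrac{4r^2}\kappa-\tfrac\eta3\Big)|P_Y|^2\le\Big(\tfrac{4Lr}{100}-\tfrac{100Lr}3\Big)|P_Y|^2\le0 .$$
If $|P_Y|>\eta/8$, use $|P_Z|\le L^2r$: the positive terms are at most $(2L^2r^2+2L^2r^2)|P_Y|=4L^2r^2|P_Y|$. On the other hand $\frac\eta3|P_Y|^2\ge\frac{\eta^2}{24}|P_Y|\ge400L^2r^2|P_Y|$.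

Steps 2 and 3 together give $\mathcal M\le0$.

**Step 4: conclusion of Theorem 1.** For every $z$ we have $\sum_e\varphi\le\mathcal E/9$, so by (1) $\mathrm{surp}_3(H)\le C_1L^2r^2$ with $C_1$ absolute. By (6),
$$\mathrm{surp}_3(H)\le\frac{4\sqrt2\,C_1}{\sqrt L}\cdot\frac m{\sqrt\Delta},$$
and $\log m\le C'L$. For any $c>0$, a large $L$ makes $4\sqrt2\,C_1/\sqrt L<c$, so the conjecture fails. Since $m\ge\frac14L^3r^3$ is unbounded as $L\to\infty$ and $\sqrt L\ge\sqrt{\log m/C'}$, we get $\mathrm{surp}_3(H)=O(m/\sqrt{\Delta\log m})$ for infinitely many $m$. This proves Theorem 1. $\blacksquare$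

## 12. Toward Theorem 2: heavy pairs and pruning

Now let $H$ be arbitrary, $e(H[S])=m\ge1$, $\Delta$ the maximum degree of $H[S]$, $\sigma=\mathrm{surp}_3(H)$ and $\ell=\log_2(4m)\ge2$. We have $\Delta\le m$. Recall that $A$ contains the co-degrees in $H$.

The random signs of Section 5 failed because the covariance of $x$ was uncontrolled. The way past this has two parts. First, we replace $A$ by a positive semidefinite matrix $B=A+\mathrm{diag}(d)$ whose trace is $O(\ell\sigma)$. Then a Gaussian vector with covariance at most $a$ times a projection has expected penalty at most $a\,\mathrm{tr}B$, *however correlated it is*. Second, we choose $x,y,z$ with such covariances, given by spectral projections of $T$, so that gain and penalty carry the same factor. Either the gain wins, or $\mathrm{tr}B$ is large, and then so is $\sigma$.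

**Step 1: removing heavy pairs.** The aim is $A_{uv}\le\sqrt\Delta$. An edge of $H[S]$ contains a pair with $A_{uv}\ge1$, so Lemma 4 gives $\sigma\ge\frac19$. Take a maximal matching $\mathcal M$ among the pairs in $S$ with $A_{uv}>\sqrt\Delta$. If $2|\mathcal M|\Delta\ge\frac m2$, Lemma 4 gives $\sigma\ge\frac19\sqrt\Delta\,|\mathcal M|\ge\frac m{36\sqrt\Delta}$ and Theorem 2 holds. Otherwise delete $V(\mathcal M)$ from $S$, which destroys at most $2|\mathcal M|\Delta<\frac m2$ edges, and then delete the isolated vertices of the remaining induced subhypergraph. We get $S'$ with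
$$m_1:=e(H[S'])\ge\tfrac m2,\qquad A_{uv}\le\sqrt\Delta\ \text{ on }S',\qquad|S'|\le3m_1\le3m,$$
where the second property is the maximality of $\mathcal M$.

**Step 2: pruning to even out square sums.** Choose a partition $S'=V_1\sqcup V_2\sqcup V_3$ with at least $\frac29m_1\ge\frac m9$ edges having one vertex in each part, with $T$ as in Lemma 3(iii). By a *box* we mean a choice of subsets of the three parts. Its edges are the edges with one vertex in each, and for a vertex $i$ of the box, $C_i$ is the sum of squares of the entries of $T$ in the box that involve $i$ (for any of the three parts). We want $\max C_i\le\Lambda$ while $\Gamma=\sum T_{ijk}^2$ stays large compared with $\sqrt\Lambda$.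

Let $t_0=\lceil\frac12\log_2\Delta\rceil\le\ell$. Since $T_{ijk}\le\sqrt\Delta$ and degrees are at most $\Delta$, initially $C_i\le\Delta^{3/2}\le2^{t_0}\Delta$. For $t=t_0-1,\dots,0$ do the following. In the current box all $C_i\le2^{t+1}\Delta$. Let $U$ be the set of vertices with $C_i>2^t\Delta$. If at least $\frac m{18\ell}$ edges of the box meet $U$, stop and put $\Lambda=2^{t+1}\Delta$. Otherwise delete $U$ and continue; then all $C_i\le2^t\Delta$, since deletions only decrease $C_i$. If the process never stops, put $\Lambda=\Delta$. Let $\Gamma$ refer to the final box.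

* If we stop: $|U|\Delta\ge\frac m{18\ell}$, and summing $C_i$ over the three parts gives $3\Gamma\ge|U|\cdot2^t\Delta=|U|\Lambda/2$. So $\Gamma\ge\frac{m\Lambda}{108\ell\Delta}$.
* If not: fewer than or exactly $t_0\frac m{18\ell}\le\frac m{18}$ edges were lost, so at least $\frac m{18}$ remain. By integrality $\Gamma\ge\sum T_{ijk}\ge\frac m{18}$.

Since $2^{t_0}\le2\sqrt\Delta$ and $\Lambda\ge\Delta$, in both cases
$$\max_iC_i\le\Lambda,\qquad\Delta\le\Lambda\le2\Delta^{3/2},\qquad\frac\Gamma{\sqrt\Lambda}\ge\frac m{108\,\ell\sqrt\Delta}.\tag{7}$$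
(If $\Delta=1$, then $t_0=0$, no stage occurs and $\Lambda=\Delta=1$.) From now on $V_1,V_2,V_3$ are the parts of the final box and $W=V_1\sqcup V_2\sqcup V_3$, with $|W|\le3m$.

## 13. A positive semidefinite majorant with small trace

**Recalled facts.** For a centered Gaussian $g$ of variance at most $1$, $\mathbb P(|g|>R)\le2e^{-R^2/2}$ and $\mathbb Eg^4\le3$. Semidefinite duality: if both programs are strictly feasible, then
$$\min\Big\{\sum_ud_u:A+\mathrm{diag}(d)\succeq0\Big\}=\max\{-\mathrm{tr}(AX):X\succeq0,\ X_{uu}=1\},\tag{8}$$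
and both optima are attained. Here $X=I$ and a large constant $d$ are strictly feasible.

*Example.* For the complete hypergraph on $M\ge3$ vertices, $A=(M-2)(J-I)$ with $J$ the all-ones matrix. The choice $d_u=M-2$ is feasible, since $A+\mathrm{diag}(d)=(M-2)J$, and $X=\frac{MI-J}{M-1}$ has unit diagonal, is positive semidefinite and satisfies $\mathrm{tr}(JX)=0$. So both sides of (8) equal $M(M-2)$. This has the order of the surplus.

**Step 3: the trace is at most $720\,\ell\sigma$.** The aim is to bound the right side of (8) on $W$, by turning a Gaussian with covariance $X$ into an admissible vector for (4). Let $X$ be real, positive semidefinite with diagonal at most $1$, $g\sim N(0,X)$, $R^2=16\ell$ and $\hat g_u=g_u\mathbf1[|g_u|\le R]$. By Cauchy–Schwarz and $\mathbb Eg_u^2g_v^2\le3$,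
$$|\mathbb E\hat g_u\hat g_v-X_{uv}|\le\mathbb E|g_ug_v|\big(\mathbf1[|g_u|>R]+\mathbf1[|g_v|>R]\big)\le2\sqrt3\,(2e^{-R^2/2})^{1/2}\le6e^{-R^2/4}.$$
As $A_{uv}\le\sqrt\Delta\le\sqrt m$ on $W$, the total error in $\mathbb E\,\hat g^TA\hat g$ is at most $(3m)^2\sqrt m\cdot6e^{-4\ell}\le1$. Indeed $e^{-4\ell}=(4m)^{-4/\ln2}\le(4m)^{-5}$, and $54m^{5/2}(4m)^{-5}\le\frac{54}{1024}$. The vector $\hat g/(2R)$ has entries of modulus at most $\frac12$, so (4) gives $-\hat g^TA\hat g\le36R^2\sigma$. Taking expectations and using $9\sigma\ge1$,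
$$-\mathrm{tr}(AX)\le36R^2\sigma+1\le45R^2\sigma=720\,\ell\sigma=:\tau .$$

Fix an optimal $d$ in (8). Diagonal entries of a positive semidefinite matrix are nonnegative and $A_{uu}=0$, so $d\ge0$. Put $B=A+\mathrm{diag}(d)\succeq0$; then $\mathrm{tr}B=\sum d_u\le\tau$. Since $-x^TAx\ge-x^TBx$, (5) gives, for real vectors with entries in $[-\frac12,\frac12]$,
$$\sigma\ge\tfrac49T(x,y,z)-\tfrac19(x^TBx+y^TBy+z^TBz),\tag{9}$$
with principal blocks $B_{11},B_{22},B_{33}$ of $B$ on the three parts understood.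

## 14. Spectral windows and the Gaussian test vectors

**Step 4: a window in each direction.** The aim is to make the three "covariances" of $T$ nearly multiples of projections. Let $C^{(1)}_{ii'}=\sum_{j,k}T_{ijk}T_{i'jk}$, and define $C^{(2)},C^{(3)}$ similarly. These matrices are positive semidefinite with trace $\Gamma$ and diagonal entries at most $\Lambda$. Let $n=\max|V_i|\le3m$. Let $\Pi_i$ be the projection onto the eigenspaces of $C^{(i)}$ with eigenvalue at least $\Gamma/(6n)$. Regarding $\Pi_i$ as acting on the $i$-th coordinate of tensors, $\|(I-\Pi_i)T\|^2=\mathrm{tr}((I-\Pi_i)C^{(i)})\le n\cdot\frac\Gamma{6n}=\frac\Gamma6$. These three projections commute, so $I-\Pi_1\Pi_2\Pi_3\preceq\sum_i(I-\Pi_i)$ and $\|(\Pi_1\otimes\Pi_2\otimes\Pi_3)T\|^2\ge\Gamma-\frac\Gamma2=\frac\Gamma2$.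

The interval $[\Gamma/(6n),\Gamma]$ is covered by at most $\log_2(6n)+1\le\log_2(36m)=\ell+\log_29\le3\ell$ windows $[\lambda,2\lambda)$. This writes each $\Pi_i$ as a sum of at most $3\ell$ orthogonal spectral projections, and the squared norm splits over at most $27\ell^3$ triples of windows. So there are spectral projections $P_i$ of $C^{(i)}$ onto eigenvalues in windows $[\lambda_i,2\lambda_i)$ with
$$\mathcal G:=\|(P_1\otimes P_2\otimes P_3)T\|^2\ge\frac\Gamma{54\,\ell^3}.\tag{10}$$

Since $\lambda_iP_i\preceq C^{(i)}$, $(P_i)_{uu}\le\min(1,\Lambda/\lambda_i)$. With $a_i=\max(1,\lambda_i/\Lambda)$, the matrix $a_iP_i$ has diagonal at most $1$. Rename the parts so that $a_1\le a_2\le a_3$, and put $\beta=a_2\ge1$.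

*Example.* If $T$ is all ones on $n\times n\times n$, then $C^{(i)}=n^2J$ has the single nonzero eigenvalue $n^3=\Gamma$, and $\Lambda=n^2$. So $P_i=J/n$ and $a_i=n$: a Gaussian with covariance $a_iP_i=J$ is one common Gaussian number in all coordinates. The factors $a_i$ measure how much such a flat projection may be scaled up.

**Step 5: gain and penalty with the same factor $\beta$.** Let $y\sim N(0,\beta P_2)$ and $z\sim N(0,\beta P_3)$ be independent, and let
$$x=hP_1f,\qquad f_i=\sum_{j,k}T_{ijk}y_jz_k,\qquad h=\frac1{\beta\sqrt{2\Lambda}} .$$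

*Variances.* Since $\beta\le a_2,a_3$, the coordinates of $y$ and $z$ have variance at most $1$. Flatten $T$ to a matrix $T_{(1)}$ with rows indexed by $i$ and columns by $(j,k)$. Then $\mathrm{Cov}(f)=\beta^2T_{(1)}(P_2\otimes P_3)T_{(1)}^T\preceq\beta^2C^{(1)}$, and
$$\mathrm{Cov}(x)\preceq h^2\beta^2P_1C^{(1)}P_1\preceq2h^2\beta^2\lambda_1P_1\preceq2h^2\beta^2\Lambda a_1P_1=a_1P_1,$$
so $\mathbb Ex_i^2\le1$ as well.

*Gain.* As $P_1$ is a projection, $T(x,y,z)=\langle x,f\rangle=h\|P_1f\|^2=h^{-1}\|x\|^2\ge0$. Moreover $\mathbb E\|P_1f\|^2=\mathrm{tr}(P_1\mathrm{Cov}(f))=\beta^2\mathcal G$, so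
$$\mathbb E\,T(x,y,z)=h\beta^2\mathcal G=\beta\Theta,\qquad\Theta:=\frac{\mathcal G}{\sqrt{2\Lambda}} .$$

*Penalty.* The blocks of $B$ are positive semidefinite with total trace at most $\tau$, and $a_1\le\beta$. So
$$\mathbb E(x^TBx+y^TBy+z^TBz)\le a_1\mathrm{tr}(B_{11}P_1)+\beta\,\mathrm{tr}(B_{22}P_2)+\beta\,\mathrm{tr}(B_{33}P_3)\le\beta\tau .$$

## 15. Truncation and the two alternatives

Inequality (9) needs bounded entries, so we cut off at a height of order $\ell$ and check that the gain survives.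

**Step 6: all coordinates are $O(\ell)$ with overwhelming probability.** Let $p=\lceil10\ell\rceil$ and $\rho=2ep\le2e(10\ell+1)\le60\ell$ (as $\ell\ge2$). Let $\mathcal A$ be the event that all coordinates of $x,y,z$ are at most $\rho$ in modulus.

Given $z$, $x_i$ is a linear function of $y$, hence a centered Gaussian. Its variance $v$ is a nonnegative quadratic form in the Gaussian vector $z$, so after diagonalization $v=\sum_s\mu_sg_s^2$ with $\mu_s\ge0$ and $g_s$ standard Gaussians, and $\sum_s\mu_s=\mathbb Ev=\mathbb Ex_i^2\le1$. By convexity of $u\mapsto u^k$, $v^k\le(\sum\mu_s)^{k-1}\sum_s\mu_sg_s^{2k}$, so $\mathbb Ev^k\le(\mathbb Ex_i^2)^k(2k-1)!!$. Since $\mathbb E(x_i^{2k}\mid z)=(2k-1)!!\,v^k$,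
$$\mathbb Ex_i^{2k}\le((2k-1)!!)^2(\mathbb Ex_i^2)^k\qquad(k\ge1).\tag{11}$$
With $k=p$ and $(2p-1)!!\le(2p)^p$, Markov's inequality gives $\mathbb P(|x_i|>\rho)\le(2p)^{2p}\rho^{-2p}=e^{-2p}$. For $y$ and $z$, $\mathbb P(|y_j|>\rho),\mathbb P(|z_k|>\rho)\le2e^{-\rho^2/2}=2e^{-2e^2p^2}\le e^{-2p}$. There are at most $3m$ coordinates, and $e^{-2p}\le e^{-20\ell}=(4m)^{-20/\ln2}\le(4m)^{-28}$, so
$$\mathbb P(\mathcal A^c)\le3m(4m)^{-28}\le(4m)^{-27}.$$

**Step 7: half of the gain survives.** By Cauchy–Schwarz and (11) with $k=2$, $\mathbb E\|x\|^4\le n\sum_i\mathbb Ex_i^4\le9n\sum_i(\mathbb Ex_i^2)^2\le9n\,\mathbb E\|x\|^2$. Hence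
$$\mathbb E\|x\|^2\mathbf1_{\mathcal A^c}\le\big(9n\,\mathbb E\|x\|^2\,\mathbb P(\mathcal A^c)\big)^{1/2}\le\tfrac12\mathbb E\|x\|^2,\qquad\text{provided }36n\,\mathbb P(\mathcal A^c)\le\mathbb E\|x\|^2 .$$
To check the proviso, use (10), then (7), then $\sqrt{\Delta\Lambda}\le\sqrt2\,\Delta^{5/4}\le\sqrt2\,m^{5/4}$:
$$\mathbb E\|x\|^2=h^2\beta^2\mathcal G=\frac{\mathcal G}{2\Lambda}\ge\frac\Gamma{108\,\ell^3\Lambda}\ge\frac m{11664\,\ell^4\sqrt{\Delta\Lambda}}\ge\frac1{16500\,\ell^4m^{1/4}}\ge(4m)^{-13}.$$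
The last step holds because $16500\le4^8\le(4m)^8$, $\ell\le4m$ and $m^{1/4}\le4m$. On the other side, $36n\,\mathbb P(\mathcal A^c)\le108m(4m)^{-27}\le(4m)^{-23}$, since $108m=27\cdot4m\le(4m)^4$. So the proviso holds, and
$$\mathbb E\,T(x,y,z)\mathbf1_{\mathcal A}=h^{-1}\mathbb E\|x\|^2\mathbf1_{\mathcal A}\ge\tfrac12\beta\Theta .$$

**Step 8: either the gain wins or the trace is large.** Apply (9) to $\frac{\mathbf1_{\mathcal A}}{2\rho}(x,y,z)$, whose entries lie in $[-\frac12,\frac12]$, and take expectations. As $B\succeq0$, the indicator only decreases the penalty: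
$$\sigma\ge\frac49\cdot\frac1{8\rho^3}\cdot\frac{\beta\Theta}2-\frac19\cdot\frac1{4\rho^2}\,\beta\tau=\frac\beta{36\rho^2}\Big(\frac\Theta\rho-\tau\Big).$$
If $\tau\le\frac\Theta{2\rho}$, then, as $\beta\ge1$, $\sigma\ge\frac{\beta\Theta}{72\rho^3}\ge\frac\Theta{72(60\ell)^3}$. If $\tau>\frac\Theta{2\rho}$, then by the definition of $\tau$, $\sigma=\frac\tau{720\,\ell}\ge\frac\Theta{1440\cdot60\,\ell^2}$. In both cases $\sigma\ge c\,\Theta/\ell^3$ with $c>0$ absolute. Finally, by (10) and (7),
$$\Theta=\frac{\mathcal G}{\sqrt{2\Lambda}}\ge\frac\Gamma{54\sqrt2\,\ell^3\sqrt\Lambda}\ge\frac m{8300\,\ell^4\sqrt\Delta}.$$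
Hence
$$\mathrm{surp}_3(H)=\sigma\ge c'\,\frac m{\sqrt\Delta\,\ell^7},\qquad\ell=\log_2(4m),$$
with $c'>0$ absolute. This proves Theorem 2. $\blacksquare$
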